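# The bar visibility number of the transitive tournament

## 1. The theorem $b(T_n)=(\tau+o(1))\,n$ with $\tau=\frac{3-\sqrt7}{2}$

**Theorem 1.** Let $T_n$ be the transitive tournament on $n$ vertices, let $b(T_n)$ be its bar visibility number, and put
$$\tau=\frac{3-\sqrt7}{2}=0.17712\ldots$$

(a) For all $n\ge 2$,
$$b(T_n)\ \ge\ \tfrac12\Big(3(n-1)-\sqrt{(n-1)(7n-9)}\Big).$$

(b) $b(T_n)\le(\tau+o(1))\,n$ as $n\to\infty$.

Consequently $\lim_{n\to\infty} b(T_n)/n$ exists and equals $\tau$.

Let us unpack this. A *tournament* is an orientation of a complete graph. It is *transitive* if its vertices can be listed so that $xy$ is an arc exactly when $x$ precedes $y$. There is one such tournament on $n$ vertices up to isomorphism, and we take its vertices to be the *labels* $1,\dots,n$, with arcs $ij$ for $i<j$.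

A *$t$-bar visibility representation* of a digraph $G$ gives every vertex at most $t$ horizontal bars in the plane, in such a way that $xy$ is an arc of $G$ if and only if some bar of $x$ sees some bar of $y$ above it along an unblocked vertical strip of positive width. The *bar visibility number* $b(G)$ is the least $t$ for which this is possible. We use finitely many nondegenerate bars, no two sharing an interior point. The condition is "if and only if": a visibility that is not an arc is forbidden. In particular, since $T_n$ has no loops, two bars of the same vertex may not see each other. (A remark in Section 3 shows that allowing this would not change the limit.)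

So the question is: how many bars per vertex does one need to show every one of the $\binom n2$ pairs $i<j$ somewhere, with $i$ below $j$? The answer is linear in $n$, and the theorem finds the constant. Part (a) is an explicit inequality for each $n$; since $(n-1)(7n-9)=(7+o(1))n^2$, its right side is $(\tau+o(1))n$, and so (a) and (b) together give the limit.

This limit was asked for in the paper of Yuanrui Feng, Jun Ge, Douglas B. West and Yan Yang, "Some new results on bar visibility of digraphs", arXiv:2108.12086 (2021). Earlier bounds are due to Axenovich, Beveridge, Hutchinson and West: $b(T_n)\le\frac{7n}{24}+2\sqrt{n\log n}$, and $b(T_n)<\frac{3n}{14}+42$ for large $n$; also $b(T_n)=1$ for $1\le n\le4$, $b(T_n)=2$ for $5\le n\le10$, and $b(T_n)=3$ for $13\le n\le15$. An easy lower bound of $\frac16$ on the ratio comes from Euler's formula. For comparison, $\frac16=0.1667$, $\tau=0.1771$, $\frac3{14}=0.2143$, $\frac7{24}=0.2917$.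

The outside results used are the Pippenger–Spencer theorem (stated in Section 7), standard tail bounds, and, for one side remark, the known value $b(T_{13})=3$.

## 2. Stacks and walks

**Stacks.** Let $e_1<\dots<e_r$ be the abscissae of all bar endpoints in a representation, and let $J_s=(e_s,e_{s+1})$. Above every point of $J_s$ the same bars are met, in the same vertical order; this is the *stack* on $J_s$. A strip of positive width overlaps some $J_s$, so two bars see each other if and only if they are consecutive in some stack. In a representation of $T_n$, consecutive bars of a stack therefore have strictly increasing labels from bottom to top. In particular each label occurs at most once in a stack, and a stack is determined by its *set* of labels. This suggests a purely combinatorial way to write down representations.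

**Definition (walk).** A *walk* is a sequence $\emptyset=S_0,S_1,\dots,S_m=\emptyset$ of subsets of $\{1,\dots,n\}$ in which consecutive sets differ by the insertion or deletion of one label. It *realizes* the pair $y<z$ if $y$ and $z$ are consecutive elements of some $S_i$.

**Lemma 2.** If a walk realizes all pairs and inserts each label at most $t$ times, then $b(T_n)\le t$.

*Proof.* For each label $z$ and each maximal run $S_p,\dots,S_q$ of sets containing $z$, draw the bar $[p,q+1]$ at height $z$. The set $S_{q+1}$ does not contain $z$, so the next run of $z$ starts at some $p'\ge q+2$, and bars of the same label are disjoint. Above $(i,i+1)$ we meet exactly the labels of $S_i$, in increasing order. So every visibility is an arc of $T_n$, and consecutive elements of $S_i$ see each other. The number of bars of $z$ is the number of insertions of $z$. $\square$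

Realizing a pair several times does no harm, and walks can be concatenated.

**Example: $T_4$ and $T_5$.** The walk
$$\emptyset,\{1\},\{1,4\},\{1,2,4\},\{1,2,3,4\},\{1,3,4\},\{3,4\},\{4\},\emptyset$$
inserts each label once. It realizes $14$; then $12,24$; then $23,34$; then $13$. So $b(T_4)=1$. The bars are $[1,6]$ for label 1, $[3,5]$ for 2, $[4,7]$ for 3, and $[2,8]$ for 4.

For $T_5$ one bar per vertex is not enough. Draw a vertical segment inside one strip for each visible pair of bars; shrink the bars slightly, so that they are disjoint but still carry all the segments, and contract each bar to a point. The result is a plane drawing of the graph of visible pairs. With one bar per vertex this graph would be $K_5$, which is not planar. Two bars suffice: run the walk for $T_4$, then insert 5 and, with 5 present, insert and delete $1,2,3,4$ in turn. So $b(T_5)=2$.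

**Lemma 3.** $b(T_n)\le b(T_{n'})$ for $n\le n'$.

*Proof.* In a representation of $T_{n'}$ delete all bars with labels $>n$. Labels increase upward, so this removes the top part of each stack. The remaining stacks have increasing labels, and bars with labels $\le n$ that were consecutive stay consecutive. $\square$

## 3. Three charges per bar, and what the extreme labels cannot use

The first thing to try is planarity. A $t$-bar representation has at most $tn$ bars, and the graph whose vertices are the bars and whose edges are the visible pairs of bars is planar, as in the $T_5$ example. By Euler's formula it has at most $3tn-6$ edges (for at least three bars), and each of the $\binom n2$ pairs needs at least one of them. So $\binom n2\le 3tn-6$, that is, $t\ge(\frac16-o(1))n$.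

Euler's formula treats all bars alike: three edges per bar. It does not see that the bars carry labels. A bar with label $n$ has nothing above it, and the $t$ bars of label $n-5$ can see only five different labels above them. To exploit this we replace Euler's formula by an explicit scheme that says *which* three pairs a bar may account for.

**Proof of Theorem 1(a).** Fix a $t$-bar representation of $T_n$.

**Step 1 (charge each pair to a bar and one of three slots).** The aim is an injection from pairs to (bar, slot). Let $i<j$. Take the first $s$ for which some bar $u$ of label $i$ and some bar $v$ of label $j$ are consecutive on $J_s$, and fix such $u,v$. Then $v$ is immediately above $u$ on $J_s$, and they are not consecutive on $J_{s-1}$ (left of $e_1$ there are no bars). Charge the pair $ij$ as follows.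

* (up) If $u$ starts at $e_s$, charge to $(u,\text{up})$. Here $v$ is the bar immediately above $u$ on the first interval of $u$.
* (down) Otherwise, if $v$ starts at $e_s$, charge to $(v,\text{down})$. Here $u$ is the bar immediately below $v$ on the first interval of $v$.
* (del) Otherwise both $u$ and $v$ are present on $J_{s-1}$. As they are not consecutive there, at least one bar lies between them on $J_{s-1}$; as none does on $J_s$, all bars between them end at $e_s$. Let $w$ be the one immediately above $u$ on $J_{s-1}$, and charge to $(w,\text{del})$. Here $u$ is the bar immediately below $w$ on the last interval of $w$, and $v$ is the bar immediately above $u$ on the next interval. Also $i<\text{label}(w)<j$.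

In each case the bar and the slot determine $u$ and $v$, hence the pair. So each (bar, slot) is charged by at most one pair.

In the $T_4$ example, $14$ is charged to (bar of 4, down), $12$ to (2, down), $24$ to (2, up), $23$ to (3, down), $34$ to (3, up), and $13$ to (2, del).

**Step 2 (count the charges label by label).** Now the labels enter. The up-charges to bars of label $k$ come from distinct pairs $(k,b)$ with $b>k$, so there are at most $\min(t,n-k)$. The down-charges come from distinct pairs $(a,k)$ with $a<k$, so there are at most $\min(t,k-1)$. There are at most $t$ del-charges, and none for $k\in\{1,n\}$ because $i<k<j$ is needed.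

**Step 3 (sum and solve).** Let $t\le n-1$. Then
$$\sum_{k=1}^n\min(t,n-k)=\sum_{j=0}^{n-1}\min(t,j)=\frac{t(t+1)}2+t(n-1-t)=tn-\frac{t^2+t}2,$$
and likewise for the down-charges. Hence
$$\binom n2\le(2tn-t^2-t)+t(n-2)=3tn-t^2-3t. \tag{1}$$
So $f(t):=t^2-3(n-1)t+\frac{n(n-1)}2\le0$, and $t$ is at least the smaller root of $f$. The discriminant is $9(n-1)^2-2n(n-1)=(n-1)(7n-9)$, so this root is the right side of (a). If instead $t\ge n-1$, then (a) holds too, because $f(n-1)=(n-1)\big(2-\frac{3n}2\big)<0$ for $n\ge2$ shows that the smaller root is below $n-1$. $\square$

For $n=12$ the bound is $\frac12(33-\sqrt{825})=2.13\ldots$, so $b(T_{12})\ge3$; with Lemma 3 and the known value $b(T_{13})=3$ we get $b(T_{12})=3$.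

**Remark (same-label visibilities).** Suppose bars of the same vertex were allowed to see each other. Then labels increase weakly in stacks, and the same charging works, except that in (del) only $i\le\text{label}(w)\le j$ holds. Using "at most $t$ del-charges" for every label we get $\binom n2\le3tn-t^2-t$ for $t\le n-1$, hence again $t\ge(\tau-o(1))n$. The construction below uses no such visibilities, so the limit would be the same.

## 4. What an optimal representation must look like

Before constructing, read (1) backwards. Scale labels to $x\in[0,1]$ and put $t=\tau n$. Up to lower order terms, label $x$ has at most $\min(\tau,1-x)$ up-charges, $\min(\tau,x)$ down-charges and $\tau$ del-charges (in units of $n$). The total is $3\tau-\tau^2$, and $\tau$ is the smaller root of $\tau^2-3\tau+\frac12=0$, so the total is exactly $\frac12$: there is no slack. A representation with $(\tau+o(1))n$ bars per label must use all but $o(n^2)$ of the allowed charges. This divides the labels into three zones,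
$$A=[0,\tau],\qquad B=[\tau,1-\tau],\qquad C=[1-\tau,1].$$
In $B$, almost every bar must account for three new pairs. In $A$, about $xn$ of the $\tau n$ bars of label $x$ should bring three pairs, and the others, about $(\tau-x)n$, bring two, because there are no new labels left below. $C$ is the mirror image. We need building blocks with exactly these exchange rates.

## 5. Gadgets: six pairs for two bars, three pairs for one, two pairs for one

A *gadget* will be a walk using pairwise distinct labels, each inserted once, together with a list of *designated* pairs that it realizes and that are pairwise distinct. It is made of $u$ repeated *units*. Each unit brings some designated pairs and some *new bars*, and the new bars are the *cost* of the unit. The remaining bars, the *extra bars*, will be negligible in number. Designated pairs are written in brackets after the move that realizes them.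

**Gadget G1** (all $a<b_i<c_j<d$). Insert $a,d,c_1,b_1$. For $i=1,\dots,u$: delete $b_i$ $[ac_i]$; insert $b_{i+1}$ $[ab_{i+1},\,b_{i+1}c_i]$; delete $c_i$ $[b_{i+1}d]$; insert $c_{i+1}$ $[b_{i+1}c_{i+1},\,c_{i+1}d]$. Then delete everything.

The designated pairs are visibly distinct. A unit has designated pairs of role types $ab,ac,bd,cd,bc,bc$ and two new bars, one $b$ and one $c$. There are 4 extra bars. For instance, with $u=1$, $a=1$, $b_1=2$, $b_2=3$, $c_1=4$, $c_2=5$, $d=6$ the sets run through $\{1,2,4,6\}$, $\{1,4,6\}$ $[14]$, $\{1,3,4,6\}$ $[13,34]$, $\{1,3,6\}$ $[36]$, $\{1,3,5,6\}$ $[35,56]$.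

**G1 alone is not enough.** G1 achieves Euler's rate of three pairs per bar, so a sensible plan is to tile all pairs by G1 gadgets. It stops at the zones $A$ and $C$. Suppose G1 gadgets with pairwise disjoint sets of designated pairs realize all but $o(n^2)$ pairs, and each label is a new bar at most $t\le n/2$ times (we even ignore the extra bars). Each time a label $z$ is a new bar, it is the upper element of a designated pair of that unit ($ab_{i+1}$ if $z=b_{i+1}$, and $b_{i+1}c_{i+1}$ if $z=c_{i+1}$) and the lower element of one ($b_{i+1}d$ or $c_{i+1}d$). These pairs are distinct for distinct units, so $z$ is a new bar at most $\min(t,z-1,n-z)$ times. The number of new bars is then at most $tn-t^2+O(n)$, the number of pairs at most $3(tn-t^2)+O(n)$, and requiring $3(tn-t^2)\ge(\frac12-o(1))n^2$ gives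
$$t\ge\Big(\tfrac12-\tfrac1{2\sqrt3}-o(1)\Big)n,\qquad \tfrac12-\tfrac1{2\sqrt3}=0.2113\ldots$$
So the low and high labels must also be given bars of the two-pair kind, and the three-pair bars in $A$ must be mixed in carefully. The next two gadgets do this.

**Gadget G2**, with switches $\varepsilon=(\varepsilon_b,\varepsilon_c,\varepsilon_b',\varepsilon_c')\in\{0,1\}^4$ (all labels of role $a$, $k$, $b$, $c$, $d$, $e$ satisfy $a<k\text{'s}<b\text{'s}<c\text{'s}<d\text{'s}<e$). Insert $a,k,c,d,e$. One round is one unit; let $k,c,d$ be the labels currently playing these roles.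

1. Insert a new $b$: $[kb,\ bc]$.
2. If $\varepsilon_b=1$: delete $k$ $[ab]$, insert a new $k'$ $[ak',\,k'b]$. Otherwise put $k'=k$.
3. Delete $c$: $[bd]$.
4. If $\varepsilon_b'=1$: delete $d$ $[be]$, insert a new $d'$ $[bd',\,d'e]$. Otherwise put $d'=d$.
5. Insert a new $c'$: $[bc',\ c'd']$.
6. Delete $b$: $[k'c']$.
7. If $\varepsilon_c=1$: delete $k'$ $[ac']$, insert a new $k''$ $[ak'',\,k''c']$.
8. If $\varepsilon_c'=1$: delete $d'$ $[c'e]$, insert a new $d''$ $[c'd'',\,d''e]$.

The labels now playing the roles $k,c,d$ start the next round. After $u$ rounds delete everything.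

A unit always has the pairs $kb,kc,bd,cd,bc,bc$. In addition it has $ab,ak,kb$ if $\varepsilon_b=1$; $ac,ak,kc$ if $\varepsilon_c=1$; $be,bd,de$ if $\varepsilon_b'=1$; $ce,cd,de$ if $\varepsilon_c'=1$. The new bars are one $b$, one $c$, $\varepsilon_b+\varepsilon_c$ of role $k$ and $\varepsilon_b'+\varepsilon_c'$ of role $d$. There are 5 extra bars. All designated pairs are distinct: pairs containing a given $b$ occur only in its round and have distinct partners ($k,c,a,k',d,e,d',c'$); pairs containing a given $c'$ but no $b$ occur only in the round in which $c'$ is inserted, with distinct partners ($d',k',a,k'',e,d''$); and $ak$, $de$ occur once per newly inserted $k$ or $d$.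

So a round costs two bars for six pairs, and each switch adds one bar and three pairs. With $k,a$ in $A$, a switch is exactly a three-pair bar in $A$. Example of one round with $\varepsilon=(1,0,0,0)$ and $a=1$, $k=2$, $k'=3$, $b=4$, $c=5$, $c'=6$, $d=7$, $e=8$: from $\{1,2,5,7,8\}$ insert 4 $[24,45]$, delete 2 $[14]$, insert 3 $[13,34]$, delete 5 $[47]$, insert 6 $[46,67]$, delete 4 $[36]$. Nine pairs, three new bars.

**Gadget G3** (lower doubles; all $k_{i,j}<$ all $b_i$). Insert $b_0$. For $i=1,\dots,r$: insert $k_{i,1},\dots,k_{i,s}$ in increasing order of their labels (each is then directly below $b_{i-1}$); delete $b_{i-1}$ and insert $b_i$; delete the $k_{i,j}$ in decreasing order of their labels (each is directly below $b_i$ just before its deletion). Finally delete $b_r$. Designated: $k_{i,j}b_{i-1}$ and $k_{i,j}b_i$, all distinct.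

There are $u=rs$ units, one per $k_{i,j}$, each with the type $kb$ twice and one new bar $k$. There are $r+1$ extra bars. With $r=1$, $s=2$, $k$'s $1,2$ and $b_0=3$, $b_1=4$, the sets $\{3\},\{1,3\},\{1,2,3\},\{1,2\},\{1,2,4\},\{1,4\}$ realize $13,23,24,14$.

**Gadget G3′** (upper doubles) is the image of G3 under $z\mapsto n+1-z$: the new bar of a unit is now the *upper* element of its pairs.

## 6. A fractional plan with coverage $1$ and cost $\tau$

### 6.1. Units, coverage and cost

We first solve a continuous version: decide *how much* of each kind of unit to use, with labels replaced by positions in $[0,1]$.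

**Definition (plan).** A *unit* is a kind (G1, G2, G3 or G3′), positions in $[0,1]$ of its roles, and $\varepsilon$ for G2. A *plan* is a finite measure on units. Its *coverage* at $(x,y)$, $x<y$, is the density with respect to $dx\,dy$ of the sum of the marginals over all designated pairs of the unit, counted with multiplicity. Its *cost* at $x$ is the density with respect to $dx$ of the sum of the marginals over all cost bars.

**Example.** Take mass $m$ of G1 units in which $(a,b,c,d)$ are four independent uniform points, sorted. With $P=y$, $d=z-y$, $Q=1-z$, the sorted points $Y_1<\dots<Y_4$ have pair densities $12Q^2$ (pair 12), $24dQ$ (13), $24Pd$ (24), $12P^2$ (34), $24PQ$ (23). So the coverage is $m\,(12P^2+12Q^2+48PQ+24d(P+Q))$. The cost is $m\,(12x(1-x)^2+12x^2(1-x))=12m\,x(1-x)$.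

**Proposition 4.** There is a plan, absolutely continuous on each kind and each $\varepsilon$, with coverage $1$ almost everywhere on $\{0<x<y<1\}$ and cost $\tau$ almost everywhere on $[0,1]$.

**Constants and coordinates.** Put
$$\beta=1-2\tau=\sqrt7-2,\qquad g=\frac\tau\beta=\frac{\sqrt7-1}6 .$$
Then $6g^2=\frac{8-2\sqrt7}6=1-2g$, that is, $6g^2+2g=1$. From $2.6457<\sqrt7<2.6458$ we get $0.2742<g<0.2743$ and $g^2=\frac{4-\sqrt7}{18}<0.07524$. Use coordinates
$$x=\tau\alpha\ \text{ on }A,\qquad x=\tau+\beta s\ \text{ on }B,\qquad x=1-\tau\gamma\ \text{ on }C,\qquad \alpha,s,\gamma\in[0,1].$$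
The reflection $x\mapsto1-x$ swaps $\alpha\leftrightarrow\gamma$ and maps $s\mapsto1-s$. For a function $F(y,z)$, $y<z$, on pairs in $B$ (in $s$-coordinates), write $\int F(s,\cdot)=\int_0^sF(y,s)\,dy+\int_s^1F(s,z)\,dz$: the integral over all partners, on both sides. Likewise $F(s,t)$ means $F$ at the ordered pair.

### 6.2. How the requirements dictate the plan

This subsection is a design: it explains where the formulas come from. The proof that they work is in 6.3–6.6.

Use G1 inside $B$, with a random quadruple $X=(X_1,\dots,X_4)$ (in $s$-coordinates) and total mass $M\beta^2$. Let $\kappa(y,z)$ be the density of the sum of its designated pair marginals. Then G1 covers $B\times B$ with density $K=M\kappa$. Let G2, with $k\in A$, $b<c$ in $B$, $d\in C$, fill up the rest of $B\times B$. Since $bc$ occurs twice per unit, $(b,c)$ must have density $\frac12\beta^2(1-K(b,c))$. We need $K\le1$.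

*Cost on $B$.* Let $\mu$ be the sum of the densities of $X_2$ and $X_3$, and suppose all four marginals of $X$ add up to the constant $4$. Positions $1,2,3,4$ occur in $2,4,4,2$ of the pairs $12,13,24,34,23,23$, so $\int K(s,\cdot)=M(8+2\mu(s))$. The cost on $B$ is $M\beta\mu+\frac12\beta\int(1-K(s,\cdot))=\beta(\frac12-4M)$: the function $\mu$ cancels. This equals $\tau=g\beta$ exactly if $M=\frac{1-2g}8=\frac34g^2$.

*Zone $A$.* Pairs in $A\times A$ come only from $ak$. If the switches have density $S(\alpha,s)$ at ($k$, partner) and $a$ is uniform on $[0,k]$, coverage $1$ needs $\int S(\alpha,s)\,ds=g\alpha$. Take $S=g\alpha D_1(s)$ with $\int D_1=1$. This makes $\tau\alpha=x$ the cost from new $k$'s, just as Section 4 predicts. Pairs in $A\times C$ come only from doubles. Split them between lower and upper doubles according to $\alpha<\gamma$ or $\gamma<\alpha$: this costs $\frac12\tau(1-\alpha)$ on $A$. There remains $\frac12\tau(1-\alpha)$ for lower doubles from $A$ into $B$; take density $\frac12g(1-\alpha)D(s)$ with $\int D=1$.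

*$A\times B$.* The pairs $kb,kc$ from switches give $g\alpha D_1$; the pairs $ab,ac$ from switches give $g(1-\alpha)D_1$, as will be computed; doubles give $g(1-\alpha)D$. So the pairs $kb,kc$ that are always present must have density
$$V(\alpha,s)=1-gD_1(s)-g(1-\alpha)D(s).$$
If $\alpha$ is independent of $(b,c)$, these pairs have density $\frac1{2g}\int(1-K(s,\cdot))=1-\frac34g\mu(s)$, with no dependence on $\alpha$. This is where the naive version fails: $V$ has slope $gD(s)$ in $\alpha$. So we *tilt* the law of $\alpha$ by a factor $1+(2\alpha-1)\theta(b,c)$, which leaves the law of $(b,c)$ unchanged. Matching the average over $\alpha$ forces $D_1=\frac34\mu-\frac12D$. Matching the slope requires $\int(1-K)\theta(s,\cdot)=g^2D(s)$. So we choose a kernel $\Phi$ with $\int\Phi(s,\cdot)=D(s)$ and set $\theta=g^2\Phi/(1-K)$.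

What remains are inequalities: $K<1$, $\theta\le1$, $D_1\ge0$, and switch probabilities $S/V\le1$. Two natural first choices fail. For $X$ one would take four sorted uniform points, whose marginals do add to $4$; but by the example in 6.1 its $\kappa$ tends to $18$ when $y,z\to\frac12$, and $18\cdot\frac34g^2=\frac34(4-\sqrt7)>1$ because $\sqrt7<\frac83$ (that is, $63<64$). So $K>1$ there, by a hair. For $\Phi$ one would take $\Phi\equiv1$, so $D\equiv1$; but the law $X$ used below has $\mu(0)=0$, so $D_1(0)=-\frac12<0$. Hence we need a better spread quadruple and a $\Phi$ cut off near the ends.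

### 6.3. The quadruple law and the bound $K<1$

**Step 1 (define $X$ and compute its marginals).** Let $Y_1<\dots<Y_6$ be the order statistics of six independent uniform points of $[0,1]$. Choose one of the index patterns $2356$, $1245$, $1346$ with probability $\frac13$ each, and let $X$ be the corresponding quadruple. Every index lies in exactly two of the three patterns, so the sum of the four marginal densities of $X$ is $\frac23\cdot6=4$, as wanted. The second and third elements have indices $3,5$; $2,4$; $3,4$ respectively. The density of $Y_i$ is $6\binom5{i-1}s^{i-1}(1-s)^{6-i}$. With $p=s(1-s)$ the sum of the densities of $X_2,X_3$ is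
$$\mu(s)=2\big[5s(1-s)^4+20s^2(1-s)^3+20s^3(1-s)^2+5s^4(1-s)\big]=10p\big[(1-s)^3+s^3+4p\big]=10p(1+p),$$
since $s^3+(1-s)^3=1-3p$. Hence
$$\int_0^1\mu=10\Big(\frac16+\frac1{30}\Big)=2,\qquad \mu\le10\cdot\frac14\cdot\frac54=\frac{25}8 .$$

**Step 2 (write $\kappa$ as an expectation).** Let $\kappa(y,z)$, $y<z$, be the density of the sum of the pair marginals $X_{12},X_{13},X_{24},X_{34}$ and twice $X_{23}$. With $P=y$, $d=z-y$, $Q=1-z$, the pair $(Y_i,Y_j)$ has density
$$30\binom4{i-1,\;j-i-1,\;6-j}P^{i-1}d^{\,j-i-1}Q^{6-j}.$$
The three patterns contribute the index pairs
$$23,25,36,56,35,35;\qquad 12,14,25,45,24,24;\qquad 13,14,36,46,34,34 .$$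
So $\kappa=10E$ with $E=\mathbb E[\hat c_{ij}]$, where $(i-1,j-i-1,6-j)$ is multinomial with 4 trials and probabilities $P,d,Q$, and where $\hat c_{ij}$ counts occurrences: $\hat c=2$ for $14,24,25,34,35,36$; $\hat c=1$ for $12,13,23,45,46,56$; $\hat c=0$ for $15,16,26$.

**Step 3 (bound $E$ by $1.6$).** It is easier to bound $2-E$ from below, since fewer pairs occur:
$$2-E=P^4+Q^4+4PQ(P^2+Q^2)+4d(P^3+Q^3)+8d^3(P+Q)+2d^4 .$$
(The terms come from $56$, $12$; from $45$, $23$; from $46$, $13$; from $26$, $15$ with weight 2; and from $16$ with weight 2.) Put $\sigma=P+Q=1-d$ and $\pi_0=PQ\le\sigma^2/4$. Then $P^4+Q^4=\sigma^4-4\sigma^2\pi_0+2\pi_0^2$ and $4PQ(P^2+Q^2)=4\pi_0\sigma^2-8\pi_0^2$. Their sum is $\sigma^4-6\pi_0^2\ge\frac58\sigma^4$. Also $P^3+Q^3\ge\sigma^3/4$ by convexity. So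
$$2-E\ge h(d):=\tfrac58\sigma^4+d\sigma^3+8d^3\sigma+2d^4=\tfrac58-\tfrac32d+\tfrac34d^2+\tfrac{17}2d^3-\tfrac{51}8d^4 .$$
Now $h'(d)=\frac32(1-d)(17d^2-1)$, so the minimum of $h$ on $[0,1]$ is at $d=1/\sqrt{17}$. Its value is
$$\frac58+\frac3{68}-\frac3{136}+\Big(-\frac32+\frac12\Big)\frac1{\sqrt{17}}=\frac{11}{17}-\frac1{\sqrt{17}}>0.4,$$
because $\sqrt{17}>4.1$ gives $\frac1{\sqrt{17}}<0.244$, while $\frac{11}{17}>0.647$. Hence $E<1.6$.

**Step 4 (define $K$; symmetry and margins).** Set $M=\frac34g^2$ and $K=M\kappa=\frac{15}2g^2E$. Then
$$0\le K<7.5\cdot0.07524\cdot1.6<0.9029 . \tag{2}$$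
The reflection $s\mapsto1-s$ maps index $i$ to $7-i$. It swaps the patterns $2356$ and $1245$, fixes $1346$, and preserves the weighted list of pairs $12,13,24,34,23,23$ (positions being reversed). So the law of $X$ and $K$ are reflection symmetric: $K(y,z)=K(1-z,1-y)$. Positions $1,2,3,4$ occur in $2,4,4,2$ of the weighted pairs, and therefore
$$\int K(s,\cdot)=M(2\cdot4+2\mu(s))=6g^2+\tfrac32g^2\mu(s),\qquad\int(1-K(s,\cdot))=2g-\tfrac32g^2\mu(s), \tag{3}$$
the latter because $1-6g^2=2g$.

### 6.4. The tilt $\theta$ and the switch probability $\pi$

Let $\rho(s)=\min(1,12s,12(1-s))$, so $\int\rho=\frac{11}{12}$. Put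
$$\Phi(y,z)=\tfrac{144}{121}\rho(y)\rho(z),\qquad D(s)=\int\Phi(s,\cdot)=\tfrac{12}{11}\rho(s),\qquad D_1=\tfrac34\mu-\tfrac12D .$$
Then $\int D=1$ and $\int D_1=\frac32-\frac12=1$. The functions $\mu,D,D_1$ are invariant under $s\mapsto1-s$.

**Lemma 5.** (i) $D_1\ge0$. (ii) $K+g^2\Phi<1$. (iii) $g\big[(1+\alpha)D_1+(1-\alpha)D\big]<1$ for all $\alpha\in[0,1]$ and all $s$.

*Proof.* (i) The claim is $D\le\frac32\mu=15p(1+p)$. For $0\le s\le\frac1{12}$ we have $1-s\ge\frac{11}{12}$, so $15p\ge13.75\,s\ge\frac{144}{11}s=D$. For $\frac1{12}\le s\le\frac12$ we have $p\ge\frac{11}{144}$, so $15p\ge\frac{165}{144}>\frac{12}{11}=D$. The rest follows by symmetry.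

(ii) $g^2\Phi\le0.07524\cdot\frac{144}{121}<0.0896$, and $0.9029+0.0896<1$; use (2).

(iii) The left side is linear in $\alpha$, so it suffices to treat $\alpha=1$ and $\alpha=0$. At $\alpha=1$ it is $2gD_1$. For $s\in[\frac1{12},\frac{11}{12}]$ we have $D=\frac{12}{11}$ and $2gD_1\le0.5486\big(\frac34\cdot\frac{25}8-\frac6{11}\big)=0.5486\big(\frac{75}{32}-\frac6{11}\big)<0.987$. For other $s$, $p\le\frac{11}{144}$ and $2gD_1\le0.5486\cdot7.5\,p(1+p)<0.35$. At $\alpha=0$ it is $g(\frac34\mu+\frac12D)\le0.2743\big(\frac{75}{32}+\frac6{11}\big)<0.8$. $\square$

By (ii), $\theta:=g^2\Phi/(1-K)\in[0,1)$; it is reflection symmetric because $K$ and $\Phi$ are. Define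
$$V(\alpha,s)=1-gD_1(s)-g(1-\alpha)D(s),\qquad\pi(\alpha,s)=\frac{g\alpha D_1(s)}{V(\alpha,s)} .$$
By (iii) and (i), $V>g\alpha D_1\ge0$. So $V>0$ and $\pi\in[0,1)$: it is a legitimate probability.

### 6.5. The plan and its mirror symmetry

The plan has four parts.

1. **G1 units:** $(a,b,c,d)\in B^4$ has the law of $X$ (in $s$-coordinates), with total mass $M\beta^2$.
2. **G2 units:** $(k,b,c,d)\in A\times B\times B\times C$ has density, with respect to $d\alpha\,db\,dc\,d\gamma$ ($b<c$ in $s$-coordinates),
$$\tfrac12\beta^2\,(1-K(b,c))\,\big(1+(2\alpha-1)\theta(b,c)\big)\big(1+(2\gamma-1)\theta(b,c)\big)\ \ge0 .$$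
Given $(k,b,c,d)$, draw independently $a$ uniform on $[0,k]$, $e$ uniform on $[d,1]$, and Bernoulli variables $\varepsilon_b,\varepsilon_c,\varepsilon_b',\varepsilon_c'$ with parameters $\pi(\alpha,b),\ \pi(\alpha,c),\ \pi(\gamma,1-b),\ \pi(\gamma,1-c)$.
3. **G3 units** (first coordinate $k$, second $b$): density with respect to $dx\,dy$ equal to $\frac12g(1-\alpha)D(s)$ on $A\times B$ and $\frac12\mathbf 1[\alpha<\gamma]$ on $A\times C$.
4. **G3′ units:** the reflection of part 3.

Each part is absolutely continuous on each $\varepsilon$.

**Step 1 (coverage and cost are invariant under reflection).** This halves the verification. For G1 it is the symmetry of the law of $X$ and of the list $ab,ac,bd,cd,bc,bc$ under $a\leftrightarrow d$, $b\leftrightarrow c$; the cost roles $b,c$ are swapped. For G3 and G3′ it holds by definition. For G2 let the reflection act on roles by $a\leftrightarrow e$, $k\leftrightarrow d$, $b\leftrightarrow c$ and on switches by $\varepsilon_b\leftrightarrow\varepsilon_c'$, $\varepsilon_c\leftrightarrow\varepsilon_b'$. It preserves the list $kb,kc,bd,cd,bc,bc$, exchanges $\{ab,ak,kb\}$ (for $\varepsilon_b$) with $\{ce,de,cd\}$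 (for $\varepsilon_c'$) and $\{ac,ak,kc\}$ (for $\varepsilon_c$) with $\{be,de,bd\}$ (for $\varepsilon_b'$), and maps cost bars to cost bars.

A unit with parameters $(\alpha,b,c,\gamma)$ goes to one with $\alpha^*=\gamma$, $b^*=1-c$, $c^*=1-b$, $\gamma^*=\alpha$. The density is preserved since $K$ and $\theta$ are symmetric, and the uniform laws of $a$ and $e$ are exchanged. The new $\varepsilon_c'$ has parameter $\pi(\alpha,b)=\pi(\gamma^*,1-c^*)$, the new $\varepsilon_b'$ has $\pi(\alpha,c)=\pi(\gamma^*,1-b^*)$, the new $\varepsilon_b$ has $\pi(\gamma,1-c)=\pi(\alpha^*,b^*)$, and the new $\varepsilon_c$ has $\pi(\gamma,1-b)=\pi(\alpha^*,c^*)$, as the plan requires.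

### 6.6. Verification of Proposition 4

We use $\int_0^1(1+(2\alpha-1)\theta)\,d\alpha=1$, $(1-K)\theta=g^2\Phi$, $g\beta=\tau$ and $\beta^2/(\tau\beta)=1/g$. The last is the factor for passing from $\beta^2\,d\alpha\,ds$ to $dx\,dy=\tau\beta\,d\alpha\,ds$ on $A\times B$.

**Step 2 (coverage on $B\times B$).** Here $dx\,dy=\beta^2\,dy\,dz$ in $s$-coordinates. G1 contributes $M\beta^2\kappa/\beta^2=K$. G2 contributes the type $bc$ twice; integrating out $\alpha$ and $\gamma$ this is $2\cdot\frac12\beta^2(1-K)/\beta^2=1-K$. The sum is $1$.

**Step 3 (coverage on $A\times B$).** First, the pairs $kb,kc$ that are always present. At $(\alpha,s)$ the point $s$ is either $b$, with partner $c>s$, or $c$, with partner $b<s$, and $\gamma$ integrates out. By (3), the density is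
$$\frac1{2g}\Big[\int(1-K(s,\cdot))+(2\alpha-1)g^2D(s)\Big]=1-\tfrac34g\mu+(\alpha-\tfrac12)gD=1-gD_1-g(1-\alpha)D=V(\alpha,s).$$
Second, each such pair is repeated with a new $k$ with probability $\pi(\alpha,s)$ (by $\varepsilon_b$ if $s$ is $b$, by $\varepsilon_c$ if $s$ is $c$), which contributes $\pi V=g\alpha D_1(s)$. Third, each of these switches also gives a pair $ab$ or $ac$, with $a=\tau\alpha'$ and $\alpha'$ uniform on $[0,\alpha]$. At $(\alpha',s)$ they contribute
$$\int_{\alpha'}^1g\alpha D_1(s)\frac{d\alpha}\alpha=g(1-\alpha')D_1(s).$$
The second and third contributions add up to $gD_1(s)$. Fourth, lower doubles contribute $2\cdot\frac12g(1-\alpha)D=g(1-\alpha)D$. (Upper doubles live on $B\times C$ and $A\times C$.) The total is $V+gD_1+g(1-\alpha)D=1$.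

**Step 4 (coverage on $A\times A$).** Only the pairs $ak$ lie here. The measure of new $k$'s is $\tau\beta\,g\alpha D_1(s)\,d\alpha\,ds=\tau^2\alpha D_1(s)\,d\alpha\,ds$, so $\tau^2\alpha\,d\alpha$ in $\alpha$, since $\int D_1=1$. With $\alpha'$ uniform on $[0,\alpha]$, the pairs $ak$ have measure $\tau^2\,d\alpha'\,d\alpha$ on $\alpha'<\alpha$, which is coverage $1$.

**Step 5 (coverage on $A\times C$).** Only doubles lie here. Lower doubles contribute $2\cdot\frac12\mathbf 1[\alpha<\gamma]$ and upper doubles, by reflection, $2\cdot\frac12\mathbf 1[\gamma<\alpha]$. The sum is $1$ almost everywhere.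

**Step 6 (coverage on $B\times C$ and $C\times C$).** These follow from Steps 3 and 4 by reflection.

**Step 7 (cost on $A$ and $C$).** On $A$, new $k$'s in G2 cost $\tau^2\alpha/\tau=\tau\alpha$. Lower doubles into $B$ cost $\int_0^1\frac12g(1-\alpha)D(s)\,\beta\,ds=\frac12\tau(1-\alpha)$. Lower doubles into $C$ cost $\int_0^1\frac12\mathbf 1[\alpha<\gamma]\,\tau\,d\gamma=\frac12\tau(1-\alpha)$. Upper doubles have their cost bars in $C$. The sum is $\tau$. The same holds on $C$ by reflection.

**Step 8 (cost on $B$).** The cost bars here are $b$ and $c$ of G1 and G2. G1 costs $M\beta^2\mu/\beta=\frac34g^2\beta\mu$. G2 costs, by (3), $\frac12\beta^2\big(2g-\frac32g^2\mu\big)/\beta=\tau-\frac34g^2\beta\mu$. The sum is $\tau$. $\square$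

## 7. From fractional weights to disjoint gadgets

To turn the plan into a walk we need many gadgets whose designated pairs are disjoint and which together use each label at most about $\tau n$ times. This is a matching problem in a hypergraph, and we have a fractional solution. A *matching* is a set of pairwise disjoint edges; the *codegree* of two vertices is the number of edges containing both; a hypergraph is *$k$-uniform* if all its edges have $k$ vertices.

**Theorem 6** (Pippenger–Spencer, J. Combin. Theory Ser. A 51 (1989) 24–42). For all $k\ge2$ and $\delta>0$ there are $\gamma>0$ and $D_0$ such that every $k$-uniform hypergraph with at least $D_0$ vertices, all degrees in $[(1-\gamma)D,D]$ for some $D\ge D_0$, and all codegrees at most $\gamma D$ has its edge set partitioned into at most $(1+\delta)D$ matchings.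

Our hypergraph will be weighted, not uniform, and not regular. The next lemma repairs all three defects: dummy vertices make it uniform and regular, and random sampling removes the weights.

**Lemma 7.** Fix $k$ and $c$. For $n\to\infty$ let $H$ be a hypergraph on a set $X$, $|X|\le cn^2$, with edge sizes in $[2,k-1]$. Let $w\ge0$ be edge weights with $w(x):=\sum_{e\ni x}w(e)\le1$ for all $x$, $\sum_{e\ni x,x'}w(e)\le c/n$ for all $x\ne x'$, and $w(H):=\sum_ew(e)\ge n^2/c$. Then $H$ has a matching with at least $(1-o(1))\,w(H)$ edges.

*Proof.* **Step 1 (add dummies to make the hypergraph uniform and nearly regular).** Let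
$$\Lambda=\sum_ew(e)(k-|e|)+\sum_x(1-w(x))(k-1).$$
As $|e|\ge2$, $w(H)\le\frac12\sum_xw(x)\le\frac c2n^2$; as $|e|\le k-1$, $\Lambda\ge w(H)\ge n^2/c$. So $\Lambda=\Theta(n^2)$. Let $Y$ be a set of $y=\lceil\Lambda\rceil$ dummy vertices. Let $\hat H$, on $X\cup Y$, have the *real* edges $e\cup S$ ($e\in H$, $S\subset Y$, $|S|=k-|e|$) of weight $w(e)/\binom y{k-|e|}$, and the edges $\{x\}\cup S$ ($x\in X$, $S\subset Y$, $|S|=k-1$) of weight $(1-w(x))/\binom y{k-1}$. These edges are all distinct, since real ones meet $X$ in at least two vertices.

Every $x\in X$ has weighted degree $w(x)+(1-w(x))=1$. By symmetry every vertex of $Y$ has weighted degree $\Lambda/y\in[\frac\Lambda{\Lambda+1},1]$.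

**Step 2 (weighted codegrees are $O(1/n)$).** Within $X$ they are at most $c/n$ by assumption. For $x\in X$, $z\in Y$ the weighted codegree is
$$\sum_{e\ni x}w(e)\frac{k-|e|}y+(1-w(x))\frac{k-1}y\le\frac ky .$$
Within $Y$ it is at most $\frac{\Lambda k}{y(y-1)}\le\frac k{y-1}$, since a set $S$ with $|S|\le k$ contains a given pair with probability $\frac{|S|(|S|-1)}{y(y-1)}\le\frac{|S|\,k}{y(y-1)}$. So all weighted codegrees are at most $c'/n$ for a constant $c'$; hence so are all edge weights, because every edge has at least two vertices.

**Step 3 (sample to remove the weights).** Let $D=\lceil\sqrt n\rceil$ and keep each edge of $\hat H$ independently with probability $D$ times its weight, which is at most $1$ for large $n$. Three things hold with probability $1-o(1)$.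

*Degrees.* The degree of a vertex is a sum of independent Bernoulli variables with mean in $[\frac\Lambda{\Lambda+1}D,D]$. By Bernstein's inequality it deviates from its mean by more than $\lambda=D^{3/4}$ with probability at most $2\exp\big(-\frac{\lambda^2}{2(D+\lambda/3)}\big)\le2e^{-\sqrt D/3}$. There are $O(n^2)$ vertices and $n^2e^{-\sqrt D/3}\to0$, so no vertex deviates.

*Codegrees.* The codegree of a pair is a sum of independent Bernoulli variables with mean $\nu\le Dc'/n=O(n^{-1/2})$. By the union bound over $10$-sets it is at least $10$ with probability at most $\nu^{10}/10!=O(n^{-5})$. There are $O(n^4)$ pairs of vertices, so all codegrees are below $10$.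

*Real edges.* The number of kept real edges has mean $D\,w(H)\to\infty$ and variance at most its mean. By Chebyshev it is at least $(1-o(1))D\,w(H)$.

**Step 4 (apply Theorem 6).** Fix an outcome with all three properties and put $D'=D+D^{3/4}$. All degrees lie in $[(1-o(1))D',D']$ and all codegrees are below $10=o(D')$. By Theorem 6, for each fixed $\delta>0$ and all large $n$ the kept edges split into at most $(1+\delta)D'$ matchings. One of them contains at least $\frac{(1-o(1))D\,w(H)}{(1+\delta)D'}$ real edges. As $\delta$ is arbitrary and $D'/D\to1$, this is $(1-o(1))w(H)$. The traces on $X$ of these real edges are pairwise disjoint edges of $H$. $\square$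

The few pairs that the matching misses are realized crudely.

**Lemma 8.** If $G$ is a graph on $\{1,\dots,n\}$ with $m$ edges, some walk realizes all its edges and inserts each label at most $1+\sqrt{2m}$ times.

*Proof.* A subgraph of minimum degree $\delta$ has more than $\delta$ vertices, hence at least $\delta^2/2$ edges, so $\delta^2\le2m$. So every subgraph has a vertex of degree at most $\sqrt{2m}$. Remove such vertices one after another, and orient each edge from the vertex removed first; all outdegrees are at most $\sqrt{2m}$. Now for each $z$: insert $z$; for each in-neighbor $u$ of $z$, insert and then delete $u$; delete $z$. Every edge is realized by a two-element set, and $u$ is inserted at most $1+\operatorname{outdeg}(u)$ times. $\square$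

## 8. Assembling the walk: proof of Theorem 1(b)

Let $\epsilon\in(0,\frac14)$.

**Step 1 (discretize the plan).** We want finitely many types of units, with roles in different cells, so that any choice of labels from the right cells makes a valid gadget. Split $[0,1]$ into $N$ equal intervals $I_1,\dots,I_N$, the *cells*. From the plan of Proposition 4 discard all units having two roles in the same cell. Such a unit has two roles at distance at most $1/N$. As $N\to\infty$ the sets of units with two roles at distance at most $1/N$ decrease to the set of units with two coinciding roles, which is null by absolute continuity. The plan is finite, so the discarded mass tends to $0$. Each unit has at most 18 designated pairs and the total coverage of the plan is $\frac12$; so we can fix $N$ such that the remaining total coverage is at least $\frac12-\epsilon$.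

The remaining units fall, up to null sets, into finitely many *types* $\vartheta$ (kind, cells of the roles, $\varepsilon$). In each type the cells of the roles are distinct and ordered like the roles. Let $\omega_\vartheta$ be the mass of type $\vartheta$, $\mathrm{mult}_\vartheta(i,j)$ the number of designated pairs per unit between cells $i<j$, $\mathrm{cost}_\vartheta(i)$ the number of cost bars per unit in cell $i$, and $q_\vartheta\in\{2,6,9,12,15,18\}$ the number of designated pairs per unit. Integrating coverage over $I_i\times I_j$ and cost over $I_i$ gives
$$\sum_\vartheta\omega_\vartheta\,\mathrm{mult}_\vartheta(i,j)\le N^{-2},\qquad\sum_\vartheta\omega_\vartheta\,\mathrm{cost}_\vartheta(i)\le\frac\tau N,\qquad\sum_\vartheta\omega_\vartheta q_\vartheta\ge\tfrac12-\epsilon. \tag{4}$$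
Since $q_\vartheta\ge2$ and the total coverage is at most $\frac12$, $W:=\sum_\vartheta\omega_\vartheta\le\frac14$.

**Step 2 (choose gadget sizes).** All gadgets should have the same number of designated pairs, and few extra bars. Fix an integer $R\ge N/\epsilon$ and put $q=180R^2$. For type $\vartheta$ use gadgets with $u_\vartheta=q/q_\vartheta$ units: $30R^2$ for G1; $30R^2,20R^2,15R^2,12R^2,10R^2$ for G2 with $0,1,2,3,4$ switches on; and for G3, G3′ take $r=R$, $s=90R$, so $u_\vartheta=90R^2$. Every gadget has exactly $q$ designated pairs. The number of extra bars divided by $u_\vartheta$ is at most $\frac4{30R^2}$, $\frac5{10R^2}$, $\frac{R+1}{90R^2}$ respectively, so always at most $\frac1R$.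

**Step 3 (the hypergraph).** Its vertices are the resources a gadget uses: pairs, and insertions of labels. Let $n=Nm$, and let cell $i$ correspond to the labels $(i-1)m+1,\dots,im$. Put $L=\lceil(\tau+\epsilon)n\rceil$. Let $X$ consist of all pairs of labels in different cells and all *slots* $(z,l)$ with $1\le z\le n$, $1\le l\le L$.

An *instance* of $\vartheta$ is any injective assignment of labels to the bar positions of the gadget such that each bar gets a label of the cell of its role. As the roles have distinct cells, ordered like the roles, every instance is a valid gadget. (In G3 and G3′ the labels $k_{i,1},\dots,k_{i,s}$ of one stack need not be increasing in $j$. The walk inserts them in the order of their labels, respectively in the reflected order, and the set of designated pairs does not depend on this.)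

A hyperedge consists of the $q$ designated pairs of an instance together with one slot $(z,l_z)$ for each bar label $z$. Give every instance of type $\vartheta$ total weight $\omega_\vartheta n^2/(u_\vartheta\cdot\#\text{instances of }\vartheta)$, split equally over all choices of the $l_z$. If the same vertex set arises several times, it is one hyperedge carrying the sum of the weights, and we remember one of the instances that give rise to it.

**Step 4 (the load of every vertex is at most $1$).** The set of instances is invariant under permuting labels within each cell. So in a uniformly random instance each bar position is uniform over the $m$ labels of its cell, and each designated position pair is uniform over the $m^2$ label pairs of its two cells. Hence a pair between cells $i<j$ has load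
$$\sum_\vartheta\frac{\omega_\vartheta n^2}{u_\vartheta}\cdot\frac{u_\vartheta\,\mathrm{mult}_\vartheta(i,j)}{m^2}=N^2\sum_\vartheta\omega_\vartheta\,\mathrm{mult}_\vartheta(i,j)\le1$$
by (4). A gadget of type $\vartheta$ has at most $u_\vartheta(\mathrm{cost}_\vartheta(i)+\frac1R)$ bars in cell $i$. So a slot of a label in cell $i$ has load at most
$$\frac1L\cdot\frac{n^2}m\sum_\vartheta\omega_\vartheta\Big(\mathrm{cost}_\vartheta(i)+\frac1R\Big)\le\frac nL\Big(\tau+\frac{NW}R\Big)\le\frac{n(\tau+\epsilon)}L\le1 .$$

**Step 5 (codegrees are $O(1/n)$).** Constants here may depend on $N$ and $R$; the total weight is $O(n^2)$. Prescribing $h$ labels at given positions holds for a fraction $O(m^{-h})$ of the instances, and given the instance, the $l_z$ are independent and uniform in $\{1,\dots,L\}$. Two distinct pairs involve at least 3 labels: load $O(n^2m^{-3})=O(1/n)$. A pair and a slot of one of its labels: at most $1/L$, since the pair has load at most $1$. A pair and a slot of a third label: $O(n^2m^{-3}L^{-1})$. Slots of two different labels: $O(n^2m^{-2}L^{-2})$. Two slots of the same label: $0$. All are $O(1/n)$.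

**Step 6 (apply the packing lemma).** Edge sizes are bounded and at least $2$, $|X|=O(n^2)$, and by (4)
$$w(H)=\sum_\vartheta\frac{\omega_\vartheta n^2}{u_\vartheta}=\frac{n^2}q\sum_\vartheta\omega_\vartheta q_\vartheta\ge\frac{n^2}q\Big(\frac12-\epsilon\Big).$$
Lemma 7 gives a matching with at least $(1-o(1))\frac{n^2}q(\frac12-\epsilon)$ hyperedges.

**Step 7 (concatenate and finish).** Concatenate the gadgets of this matching. Each gadget inserts each of its labels once and uses a slot of that label; by disjointness each label is inserted at most $L$ times. The designated pairs of different gadgets are disjoint sets of size $q$, so at least $(1-o(1))(\frac12-\epsilon)n^2$ pairs are realized. For large $n$ at most $2\epsilon n^2$ pairs remain, including the pairs inside cells. By Lemma 8 they are realized with at most $1+\sqrt{4\epsilon n^2}=1+2\sqrt\epsilon\,n$ further insertions of each label. By Lemma 2, for all large $n$ divisible by $N$,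
$$b(T_n)\le(\tau+\epsilon)n+2\sqrt\epsilon\,n+2 .$$
For general $n$ replace $n$ by $N\lceil n/N\rceil$ and use Lemma 3. This gives $\limsup_{n\to\infty}b(T_n)/n\le\tau+\epsilon+2\sqrt\epsilon$. Letting $\epsilon\to0$ proves (b), and with (a)
$$\lim_{n\to\infty}\frac{b(T_n)}n=\frac{3-\sqrt7}2 .\qquad\blacksquare$$
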